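# Volume comparison for Kähler classes: $\delta^A(\xi)^n[\xi]^n\le(n+1)^n$

## 1. Dilating the Fubini–Study metric

Start on $\mathbb C^n$ with coordinate $w$, Lebesgue measure $dL$, and the two forms
$$\omega_{\rm euc}=\sqrt{-1}\,\partial\bar\partial|w|^2,\qquad \Gamma=\sqrt{-1}\,\partial\bar\partial\log(1+|w|^2).$$
The matrix of $\Gamma$ is $\frac{\delta_{ij}}{1+|w|^2}-\frac{\bar w_iw_j}{(1+|w|^2)^2}$. Its eigenvalues are $(1+|w|^2)^{-1}$, with multiplicity $n-1$, and $(1+|w|^2)^{-2}$, once. Since $\omega_{\rm euc}^n=2^nn!\,dL$, we get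
$$\frac{\omega_{\rm euc}}{(1+|w|^2)^2}\le\Gamma\le\frac{\omega_{\rm euc}}{1+|w|^2},\qquad \Gamma^n=\frac{2^nn!}{(1+|w|^2)^{n+1}}\,dL. \tag{1}$$
In the variable $q=|w|^2$, Lebesgue measure becomes $\frac{\pi^n}{(n-1)!}q^{n-1}dq$. So $\Gamma^n$ becomes $(2\pi)^n n\,q^{n-1}(1+q)^{-n-1}dq$. Put $x=1/(1+q)$; then this is $(2\pi)^n\,n(1-x)^{n-1}dx$ on $(0,1)$. Hence
$$\int_{\mathbb C^n}\Gamma^n=(2\pi)^n,\qquad \int_{\mathbb C^n}\frac{\Gamma^n}{1+|w|^2}=(2\pi)^n\int_0^1 n\,x(1-x)^{n-1}dx=\frac{(2\pi)^n}{n+1}. \tag{2}$$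
The number $n+1$ in the title comes from the second integral.

Now let $X=\mathbb P^n$ and let $\omega$ be the Fubini–Study form, $\omega=\sqrt{-1}\partial\bar\partial\log(1+|z|^2)$ on the affine chart, with $V=\int\omega^n=(2\pi)^n$. Pull it back by the dilation $z\mapsto e^{t/2}z$, $t\ge0$. The result is $\omega+\sqrt{-1}\partial\bar\partial\varphi_t$ with
$$\varphi_t=\log(|z|^2+e^{-t})-\log(1+|z|^2).$$
As $t\to\infty$ the volume form of this metric concentrates at the origin. We measure the concentration in two ways: by the entropy $H(\varphi)=\frac1V\int\log\frac{\omega_\varphi^n}{\omega^n}\,\omega_\varphi^n$, where $\omega_\varphi=\omega+\sqrt{-1}\partial\bar\partial\varphi$; and by $E(\varphi)-\frac1V\int\varphi\,\omega_\varphi^n$, where $E$ is the energy, the functional with $E(0)=0$ and $\frac{d}{dt}E(\varphi_t)=\frac1V\int\dot\varphi_t\,\omega_{\varphi_t}^n$.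

*Energy.* Put $w=e^{t/2}z$. Then $\dot\varphi_t=-\frac{e^{-t}}{|z|^2+e^{-t}}=-\frac1{1+|w|^2}$ and $\omega_{\varphi_t}^n=\Gamma^n$ in the coordinate $w$. By (2), $\frac{d}{dt}E(\varphi_t)=-\frac1{n+1}$, so $E(\varphi_t)=-\frac{t}{n+1}$.

*Entropy.* By (1), $\omega_{\varphi_t}^n/\omega^n=e^{-t}\big(\frac{1+|z|^2}{|z|^2+e^{-t}}\big)^{n+1}$, whose logarithm is $-t-(n+1)\varphi_t$. With $m(t)=\frac1V\int\varphi_t\,\omega_{\varphi_t}^n$,
$$H(\varphi_t)=-t-(n+1)m(t)=(n+1)\big(E(\varphi_t)-m(t)\big).$$

*Size.* In the coordinate $w$, $\varphi_t=-t+\log(1+|w|^2)-\log(1+e^{-t}|w|^2)\le -t+\log(1+|w|^2)$. Hence $m(t)\le -t+c_n$ with $c_n=n\int_0^1(1-x)^{n-1}(-\log x)\,dx<\infty$, and $E(\varphi_t)-m(t)\ge\frac{n}{n+1}t-c_n\to\infty$.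

For $n=1$ everything is explicit. An integration by parts gives $\int_0^\infty\frac{\log(1+aq)}{(1+q)^2}dq=\int_0^\infty\frac{a\,dq}{(1+q)(1+aq)}=\frac{a\log a}{a-1}$, with value $1$ at $a=1$. So $m(t)=1-t-\frac t{e^t-1}$ and
$$H(\varphi_t)=t-2+\frac{2t}{e^t-1},\qquad E(\varphi_t)-m(t)=\frac t2-1+\frac t{e^t-1},$$
in ratio exactly $2$.

So on $\mathbb P^n$ an inequality $H\ge\lambda\,(E-\frac1V\int\varphi\,\omega_\varphi^n)-C$, valid for all potentials, forces $\lambda\le n+1$. On a general $X$ there are no dilations. Can one still concentrate a metric at a point, at a comparable cost?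

## 2. The constant $\delta^A(\xi)$ and the volume of a Kähler class

Throughout, $X$ is a connected compact Kähler manifold of dimension $n$, $\xi$ is a Kähler class, and $\omega\in2\pi\xi$ is a fixed Kähler form. We write $V=\int_X\omega^n=(2\pi)^n[\xi]^n$ with $[\xi]^n=\int_X\xi^n$, and
$$\tau=([\xi]^n)^{1/n},\qquad\text{so that }(2\pi\tau)^n=V.$$
For a real function $f$ put $\omega_f=\omega+\sqrt{-1}\partial\bar\partial f$, and let $\mathcal H=\{\varphi\in C^\infty(X;\mathbb R):\omega_\varphi>0\}$. A function $\varphi$ is *$\omega$-psh* if locally $\varphi+\rho$ is plurisubharmonic (psh) whenever $\omega=\sqrt{-1}\partial\bar\partial\rho$.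

**Definition (energies, entropy, $\delta^A$).** For $\varphi\in\mathcal H$,
$$E(\varphi)=\frac1{(n+1)V}\sum_{i=0}^n\int_X\varphi\,\omega^i\wedge\omega_\varphi^{n-i},\quad I_\omega(\varphi)=\frac1V\int_X\varphi(\omega^n-\omega_\varphi^n),\quad J_\omega(\varphi)=\frac1V\int_X\varphi\,\omega^n-E(\varphi),$$
$$H(\varphi)=\frac1V\int_X\log\frac{\omega_\varphi^n}{\omega^n}\,\omega_\varphi^n.$$
A number $\lambda>0$ is *admissible* if there is $C_\lambda>0$ with $H\ge\lambda(I_\omega-J_\omega)-C_\lambda$ on $\mathcal H$, and $\delta^A(\xi)$ is the supremum of the admissible $\lambda$. It does not depend on the choice of $\omega\in2\pi\xi$.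

From the definitions, $(I_\omega-J_\omega)(\varphi)=E(\varphi)-\frac1V\int\varphi\,\omega_\varphi^n$, the quantity of Section 1. So Section 1 shows $\delta^A(\mathcal O_{\mathbb P^n}(1))\le n+1$, where $\tau=1$. Replacing $(\omega,\varphi)$ by $(c\,\omega,c\,\varphi)$ leaves $H$ unchanged and multiplies $I_\omega-J_\omega$ by $c$. Hence $\delta^A(c\,\xi)=\delta^A(\xi)/c$, and $\delta^A(\xi)^n[\xi]^n$ is scale invariant.

It is known that if $X$ is projective and $\xi$ is an ample $\mathbb R$-line bundle, then $\delta^A(\xi)^n\operatorname{vol}(\xi)\le(n+1)^n$. The question, posed in Kewei Zhang, "Continuity of delta invariants and twisted Kähler–Einstein metrics", arXiv:2003.11858 (2020), is whether $\delta^A(\xi)^n[\xi]^n\le(n+1)^n$ for every Kähler class. The answer is yes, and equality can be characterized by Seshadri constants.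

**Definition (nef class, Seshadri constant).** A real $(1,1)$-class on a compact Kähler manifold is *nef* if it is a limit of Kähler classes. For $x\in X$ let $\pi:\mathrm{Bl}_xX\to X$ be the blow-up with exceptional divisor $\mathbf E$ (if $n=1$: $\pi=\mathrm{id}$, $\mathbf E=x$), and
$$\epsilon(\xi,x)=\sup\{s\ge0:\pi^*\xi-s[\mathbf E]\text{ is nef}\}.$$

Since $(\pi^*\xi-s[\mathbf E])^n=[\xi]^n-s^n$ and nef classes have nonnegative top self-intersection, $\epsilon(\xi,x)\le\tau$ always.

*Example.* On $\mathbb P^1\times\mathbb P^1$ let $\xi=\mathcal O(1,1)$, so $[\xi]^2=2$ and $\tau=\sqrt2$. The proper transform of a ruling through $x$ has degree $1-s$ against $\pi^*\xi-s[\mathbf E]$, so $\epsilon(\xi,x)\le1$. Conversely, if $x=\{x_1=y_1=0\}$, the sections $x_1y_0,\ x_0y_1,\ x_1y_1$ vanish together only at $x$ and generate its maximal ideal there. So $\pi^*\xi-\mathbf E$ is base point free and $\epsilon(\xi,x)=1<\tau$.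

**Theorem 1.** For every compact Kähler manifold $X$ and every Kähler class $\xi$: $\delta^A(\xi)\le(n+1)/\tau$, i.e. $\delta^A(\xi)^n[\xi]^n\le(n+1)^n$.

**Theorem 2.** (a) If $\epsilon:=\inf_x\epsilon(\xi,x)>0$, then $\delta^A(\xi)\ge\frac{n+1}\epsilon\big(n+1-n(\tau/\epsilon)^n\big)$ whenever the right side is positive.
(b) $\delta^A(\xi)^n[\xi]^n=(n+1)^n$ if and only if $\epsilon(\xi,x)=\tau$ for every $x\in X$.

**Corollary 3.** Equality holds for $(\mathbb P^n,\mathcal O(1))$, for every Kähler class on every compact Riemann surface, and for every Kähler class on an $X$ without positive-dimensional proper analytic subsets (e.g. a very general complex torus of dimension $\ge2$, which is not projective). So the constant is sharp in every dimension, including on non-projective manifolds.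

## 3. From entropy to exponential integrals

We use the following standard facts. The energy extends to bounded $\omega$-psh functions by the same formula, and:

- $E(\varphi+c)=E(\varphi)+c$; $E$ is monotone, hence $\inf\varphi\le E(\varphi)\le\sup\varphi$; and $\frac{d}{dt}E(\varphi_t)=\frac1V\int\dot\varphi_t\,\omega_{\varphi_t}^n$ on smooth paths in $\mathcal H$.
- $E$ is continuous along decreasing sequences of bounded $\omega$-psh functions with bounded limit.
- $0\le J_\omega\le n(I_\omega-J_\omega)$; and $H$, $I_\omega-J_\omega$ do not change when a constant is added to $\varphi$.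
- Concavity: for bounded $\omega$-psh $\varphi,\psi$,
$$E(\varphi)\le E(\psi)+\frac1V\int_X(\varphi-\psi)\,\omega_\psi^n. \tag{3}$$
- Yau: a smooth positive volume form of total mass $V$ equals $\omega_\psi^n$ for some $\psi\in\mathcal H$. Aubin–Yau: for $\beta>0$ and a smooth positive volume form $\Omega$ there is a unique $u\in\mathcal H$ with $\omega_u^n=e^{\beta u}\Omega$.

The entropy of a test function is hard to control from above. The next lemma removes it.

**Lemma 4.** If $H\ge\lambda(I_\omega-J_\omega)-C$ on $\mathcal H$ with $\lambda>0$, then for all $\varphi\in\mathcal H$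
$$\log\frac1V\int_Xe^{-\lambda\varphi}\omega^n\le-\lambda E(\varphi)+C. \tag{4}$$

*Proof.* Let $Z=\frac1V\int e^{-\lambda\varphi}\omega^n$, and let $\psi\in\mathcal H$ solve $\omega_\psi^n=Z^{-1}e^{-\lambda\varphi}\omega^n$ (Yau). Then $H(\psi)=-\frac\lambda V\int\varphi\,\omega_\psi^n-\log Z$. Insert the hypothesis $H(\psi)\ge\lambda E(\psi)-\frac\lambda V\int\psi\,\omega_\psi^n-C$:
$$\log Z\le-\lambda\Big(E(\psi)+\frac1V\int(\varphi-\psi)\,\omega_\psi^n\Big)+C\le-\lambda E(\varphi)+C,$$
where the last step is (3). $\square$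

To bound $\delta^A$ from above we therefore need potentials that are very negative on a small ball but whose energy is not too negative.

## 4. Gluing in a bubble of size $s$, and where it stops

The dilations of Section 1 suggest potentials that look like $s\log(|z|^2+e^{-t})$ near $x$ and stay bounded elsewhere. We call this a bubble of size $s$. Its Monge–Ampère mass is $(2\pi s)^n$ in the limit, so at most $s=\tau$ can be hoped for. The following lemma glues bubbles in. It is stated with a movable center $y$ because it will be used again in Section 6.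

*Regularized maximum.* For $\kappa>0$ let $M_\kappa(a,b)$ be the convolution of $\max(a,b)$ with a smooth even probability density supported in $[-\kappa,\kappa]^2$. It is smooth and convex, it has nonnegative partial derivatives of sum $1$, and it equals $\max(a,b)$ where $|a-b|\ge2\kappa$. Convexity gives $\omega_{M_\kappa(u,v)}\ge(\partial_aM_\kappa)\,\omega_u+(\partial_bM_\kappa)\,\omega_v$. So the regularized maximum of two smooth strictly $\omega$-psh functions is smooth and strictly $\omega$-psh.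

**Lemma 5.** Let $x_0\in X$, $0<s<\epsilon(\xi,x_0)$ and $\theta'<(s/\tau)^n$. There are a chart $z$ centered at $x_0$, a smooth $\rho$ with $\omega=\sqrt{-1}\partial\bar\partial\rho$ on it, numbers $\delta,r,a>0$ with $3a<r$, $\theta\in[\theta',(s/\tau)^n)$, $C>0$, and for each $|y|<a$ a function $b_y\in\mathcal H$ with $|b_y|\le C$, such that on $B_y=\{|z-y|<r\}$ (contained in the chart)
$$b_y+\rho=s\log(|z-y|^2+\delta^2)+\mathrm{const},\qquad \frac1V\int_{B_y}\omega_{b_y}^n=\theta,$$
the constant being independent of $y$.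

*Proof.* **A background with a stronger pole.** Let $s<s_1<\epsilon(\xi,x_0)$. The class $\pi^*\xi-s'[\mathbf E]$ is Kähler for small $s'>0$, and $\pi^*\xi-s_2[\mathbf E]$ is nef for some $s_2>s_1$. A convex combination with positive weight on the Kähler class is Kähler, so there is a Kähler form $\tilde\omega\in2\pi(\pi^*\xi-s_1[\mathbf E])$. Take a metric $h$ on $\mathcal O(\mathbf E)$ with curvature form $\Theta_h\in2\pi c_1(\mathcal O(\mathbf E))$, and the canonical section $\sigma$. Write $\tilde\omega=\pi^*\omega-s_1\Theta_h+\sqrt{-1}\partial\bar\partial f$. Off $\mathbf E$ we have $\sqrt{-1}\partial\bar\partial\log|\sigma|_h^2=-\Theta_h$. So $\psi:=f+s_1\log|\sigma|_h^2$ is a smooth function on $X\setminus\{x_0\}$ with $\omega_\psi=\tilde\omega>0$. Near $\mathbf E$, $\log|z|^2\circ\pi-\log|\sigma|_h^2$ is smooth. Hence, for a ball $\{|z|\le r_2\}$ in a chart,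
$$|\psi+\rho-s_1\log|z|^2|\le A\qquad(0<|z|\le r_2).$$

**Comparison on two spheres.** We want the bubble to win near $x_0$ and to lose near $|z|=r_2$. Put $B=(s_1-s)\log r_2^2-A-1$ and $q_{y,\delta}=s\log(|z-y|^2+\delta^2)+B$. On $|z|=r_2$ we have $s\log|z|^2+B=s_1\log r_2^2-A-1\le\psi+\rho-1$. As $z\to0$, $s\log|z|^2+B-(\psi+\rho)\ge-(s_1-s)\log|z|^2+B-A\to+\infty$. So there is $R_1<r_2$ with $s\log|z|^2+B\ge\psi+\rho+1$ for $0<|z|\le R_1$, and then $q_{0,\delta}\ge\psi+\rho+1$ there for every $\delta$. Let $r=R_1/2$.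

**Choice of $\delta$ and $a$.** First take $\delta$ so small that $q_{0,\delta}<\psi+\rho-\frac34$ near $|z|=r_2$ and, with $w=z/\delta$,
$$\theta:=\frac1V\int_{|z|<r}\big(s\sqrt{-1}\partial\bar\partial\log(|z|^2+\delta^2)\big)^n=\Big(\frac s\tau\Big)^n\frac1{(2\pi)^n}\int_{|w|<r/\delta}\Gamma^n\ \ge\theta'.$$
This is possible by (2), and $\theta<(s/\tau)^n$. Then take $a<r/3$ so small that $|q_{y,\delta}-q_{0,\delta}|<\frac14$ on $|z|\le r_2$ for $|y|<a$.

**Gluing.** Let $b_y=M_{1/8}(q_{y,\delta}-\rho,\psi)$ on $|z|<r_2$ and $b_y=\psi$ elsewhere. On $|z|\le R_1$ the first entry exceeds the second by at least $\frac34$, so $b_y=q_{y,\delta}-\rho$ there. Near $|z|=r_2$ the second exceeds the first by at least $\frac12$, so $b_y=\psi$ there. Both entries are strictly $\omega$-psh where used, so $b_y\in\mathcal H$, and the bounds are uniform in $y$. Finally $B_y\subset\{|z|<R_1\}$ because $r+a<\frac43r<R_1$. $\square$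

Here is the bound that this gives. Take $y=0$, $\delta^2=e^{-t}$ with $t$ large; none of $A,B,R_1$ depends on $\delta$. We obtain $\varphi_t\in\mathcal H$, smooth in $t$, with $\varphi_t+\rho=s\log(|z|^2+e^{-t})+B$ on $|z|\le R_1$. Elsewhere $\dot\varphi_t$ lies between $0$ and $-s\frac{e^{-t}}{|z|^2+e^{-t}}$ (or vanishes), so $|\dot\varphi_t|\le Ce^{-t}$ there. By (2), $\frac{d}{dt}E(\varphi_t)\ge-\frac{s^{n+1}(2\pi)^n}{(n+1)V}-Ce^{-t}=-\frac{s^{n+1}}{(n+1)\tau^n}-Ce^{-t}$. On $\{|z|^2\le e^{-t}\}$, a set of volume at least $ce^{-nt}$, $\varphi_t\le-st+C$. So (4) gives $(\lambda s-n)t-C\le\lambda\frac{s^{n+1}}{(n+1)\tau^n}t+C$, and every admissible $\lambda$ satisfies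
$$\lambda\Big(s-\frac{s^{n+1}}{(n+1)\tau^n}\Big)\le n\qquad\text{for }0<s<\epsilon(\xi,x). \tag{5}$$
If $\epsilon(\xi,x)=\tau$ for some $x$, letting $s\to\tau$ gives $\lambda\le(n+1)/\tau$. But the bracket is strictly increasing on $(0,\tau)$, so if $\epsilon(\xi,x)<\tau$ for all $x$, (5) is strictly weaker. For $\mathcal O(1,1)$ on $\mathbb P^1\times\mathbb P^1$ it gives $\lambda\le\frac{12}5$, whereas the target is $\frac3{\sqrt2}<\frac{12}5$.

The restriction on $s$ is not an artifact of the gluing. On $\mathbb P^1\times\mathbb P^1$, suppose $\varphi_t\in\mathcal H$ and $\varphi_t+\rho=s\log(|z|^2+e^{-t})+\mathrm{const}$ on a fixed ball $|z|<r$ in affine coordinates at $x$. On the ruling $\ell=\{z_2=0\}$ the form $\omega_{\varphi_t}$ is positive with area $2\pi$. Its area on $\ell\cap\{|z|<r\}$ is $2\pi s\frac{r^2}{r^2+e^{-t}}\to2\pi s$. So such a family needs $s\le1$, while we want $s=\sqrt2$. A bubble of size $\tau$ asks for more area along $\ell$ than $\ell$ has.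

## 5. An obstacle that need not be $\omega$-psh

The way past this is to stop asking for a potential that *equals* the bubble. Keep the bubble $g_t$ of size $\tau$ as an upper obstacle only, although its cutoff is not $\omega$-psh. Let $u_t\in\mathcal H$ satisfy two one-sided conditions: $u_t\le g_t$, and $\omega_{u_t}^n\le\omega_{g_t}^n$ where $g_t$ moves. The first makes $\int e^{-\lambda u_t}$ large. The second controls the loss of energy, provided $\frac{d}{dt}E(u_t)$ is essentially $\frac1V\int\dot g_t\,\omega_{u_t}^n$. Nothing is needed about where or how often $u_t$ touches $g_t$. Such a $u_t$ comes from a Monge–Ampère equation with a large parameter $\beta$ that penalizes the difference $u_t-g_t$.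

*Proof of Theorem 1.*

**Step 1: the obstacle and a positive volume form above it.** The form $\omega_{g_t}^n$ is not positive in the cutoff region, so we replace it there. Fix $x\in X$ and a chart $z$, defined on a ball on which $\omega$ has a potential, with $z(x)=0$ and image containing $\{|z|\le2\}$. Let $\eta$ be a cutoff with $0\le\eta\le1$, $\eta=1$ on $\{|z|\le1\}$, $\operatorname{supp}\eta\subset\{|z|<2\}$. For $t\ge0$ put
$$g_t=\tau\,\eta\log(|z|^2+e^{-t}),\qquad\dot g_t=-\tau\eta\frac{e^{-t}}{|z|^2+e^{-t}}\le0,\qquad\Gamma_t=\sqrt{-1}\partial\bar\partial\log(|z|^2+e^{-t}).$$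
On $\{|z|\le1\}$, $\omega_{g_t}=\omega+\tau\Gamma_t>0$. Outside $\{|z|<\frac12\}$ the $g_t$ are bounded in $C^2$ uniformly in $t$. Choose $K>0$ such that there $\omega_{g_t}^n\le K\omega^n$ at every point where $\omega_{g_t}\ge0$, for all $t$. Let $\eta_1$ be a cutoff, $0\le\eta_1\le1$, $\eta_1=1$ on $\{|z|\le\frac12\}$, $\operatorname{supp}\eta_1\subset\{|z|<1\}$, and
$$F_t=\eta_1\,\omega_{g_t}^n+(1-\eta_1)K\omega^n.$$
This is a smooth positive volume form, smooth in $t$. On $\{|z|\le\frac12\}$ it equals $\omega_{g_t}^n$; elsewhere it is a convex combination of $\omega_{g_t}^n$ and $K\omega^n$ (or just $K\omega^n$). Hence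
$$\omega_{g_t}^n\le F_t\quad\text{at each point where }\omega_{g_t}\ge0. \tag{6}$$

**Step 2: the equation.** This step defines $u_t$. Fix $T\ge1$, let $M_T=\sup_{X\times[0,T]}|\partial_t\log F_t|$, and fix $\beta\ge\max(1,TM_T)$. By Aubin–Yau, for each $t\in[0,T]$ there is a unique $u_t\in\mathcal H$ with
$$\omega_{u_t}^n=e^{\beta(u_t-g_t)}F_t. \tag{7}$$
The linearization of the logarithm of (7) in $u$ is $\Delta_{u_t}-\beta$, where $\Delta_uf=\operatorname{tr}_{\omega_u}\sqrt{-1}\partial\bar\partial f$. It is invertible between Hölder spaces. So by the implicit function theorem and uniqueness, $u_t$ is smooth in $t$.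

**Step 3: $u_t\le g_t$ and $\omega_{u_t}^n\le F_t$.** These are the two one-sided conditions. At a maximum point of $u_t-g_t$ we have $0<\omega_{u_t}\le\omega_{g_t}$, so by (6) $e^{\beta(u_t-g_t)}F_t=\omega_{u_t}^n\le\omega_{g_t}^n\le F_t$ there. Thus $u_t-g_t\le0$ at its maximum, hence everywhere, and (7) then gives $\omega_{u_t}^n\le F_t$.

**Step 4: the starting energy.** We need $E(u_0)\ge-C_0$ with $C_0$ independent of $\beta$ and $T$. At a minimum of $u_0$, $\omega_{u_0}\ge\omega$. So $e^{\beta(u_0-g_0)}F_0\ge\omega^n$ there, i.e. $u_0\ge g_0-\beta^{-1}\log(F_0/\omega^n)\ge-C_0$, because $\beta\ge1$. Hence $E(u_0)\ge\inf u_0\ge-C_0$.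

**Step 5: the derivative of the energy.** We show that $u_t$ may be traded for $g_t$ in the derivative. Differentiating the logarithm of (7),
$$\Delta_{u_t}\dot u_t=\beta(\dot u_t-\dot g_t)+\partial_t\log F_t.$$
The left side has integral zero against $\omega_{u_t}^n$. Since $\int\omega_{u_t}^n=V$ and $\beta^{-1}M_T\le1/T$,
$$\frac{d}{dt}E(u_t)=\frac1V\int\dot u_t\,\omega_{u_t}^n=\frac1V\int\big(\dot g_t-\beta^{-1}\partial_t\log F_t\big)\omega_{u_t}^n\ge\frac1V\int\dot g_t\,\omega_{u_t}^n-\frac1T.$$

**Step 6: the loss is at most $\tau/(n+1)$ per unit time.** On $\{|z|>\frac12\}$, $0\le-\dot g_t\le4\tau e^{-t}$, so this region contributes at most $4\tau e^{-t}$ to $\frac1V\int(-\dot g_t)\,\omega_{u_t}^n$. For the rest put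
$$d(t)=\frac1V\int_{|z|\le1/2}(-\dot g_t)(F_t-\omega_{u_t}^n)\ge0. \tag{8}$$
This defect is not needed for Theorem 1 but will be used in Section 7. Choose $A$ with $\omega\le A\,\omega_{\rm euc}$ on $\{|z|\le\frac12\}$; there $F_t=\omega_{g_t}^n\le(A\,\omega_{\rm euc}+\tau\Gamma_t)^n$. Put $z=e^{-t/2}w$. Then $-\dot g_t=\frac\tau{1+|w|^2}$, $\Gamma_t$ becomes $\Gamma$, and $\omega_{\rm euc}$ becomes $e^{-t}\omega_{\rm euc}$:
$$\int_{|z|\le1/2}(-\dot g_t)F_t\le\int_{|w|\le e^{t/2}/2}\frac\tau{1+|w|^2}\big(Ae^{-t}\omega_{\rm euc}+\tau\Gamma\big)^n.$$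
By (2) the pure $\Gamma$-term is at most $\tau^{n+1}\frac{(2\pi)^n}{n+1}=\frac{\tau V}{n+1}$. For $k\ge1$, using $\Gamma\le\omega_{\rm euc}/(1+|w|^2)$ from (1), the term with $\omega_{\rm euc}^k\wedge\Gamma^{n-k}$ is at most
$$Ce^{-kt}\int_0^{e^{t/2}/2}\frac{\varrho^{2n-1}d\varrho}{(1+\varrho^2)^{n-k+1}}\le Ce^{-kt}\int_0^{e^{t/2}/2}\varrho(1+\varrho^2)^{k-2}d\varrho\le C(1+t)e^{-t}.$$
Indeed the last integral is $O(1+t)$ for $k=1$ and $O(e^{(k-1)t})$ for $k\ge2$. Altogether
$$\frac1V\int\dot g_t\,\omega_{u_t}^n\ge-\frac\tau{n+1}+d(t)-C(1+t)e^{-t}.$$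
Integrating over $[0,T]$ with Steps 4 and 5,
$$E(u_T)\ge-\frac\tau{n+1}T+\int_0^Td(t)\,dt-C_1,\qquad C_1\text{ independent of }T. \tag{9}$$

**Step 7: conclusion.** Let $\lambda$ be admissible. On $\{|z|^2\le e^{-T}\}$ Step 3 gives $u_T\le g_T\le\tau(\log2-T)$, and this set has $\omega^n$-volume at least $a_0e^{-nT}$ with $a_0>0$. Lemma 4 applied to $u_T$ gives
$$(\lambda\tau-n)T-C'_\lambda\le\log\frac1V\int_Xe^{-\lambda u_T}\omega^n\le-\lambda E(u_T)+C_\lambda. \tag{10}$$
Insert (9) with $d\ge0$, divide by $T$ and let $T\to\infty$: $\lambda\tau-n\le\frac{\lambda\tau}{n+1}$, i.e. $\lambda\le(n+1)/\tau$. Hence $\delta^A(\xi)\le(n+1)/\tau$. $\blacksquare$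

## 6. Bergman kernels along geodesics: the lower bound for $\delta^A$

For Theorem 2(a) the inequalities run the other way: we need $\int e^{-\lambda\varphi}\omega^n$ bounded *above* in terms of $E(\varphi)$, for all $\varphi$. Join $\varphi$ by a geodesic to the bubble $b_y$ of Lemma 5, and use a quantity that is convex along geodesics.

**Definition (Bergman kernel).** For an open $\Omega\subset\mathbb C^n$ and a locally bounded weight $W$, $A^2(\Omega,e^{-W}dL)$ is the space of holomorphic $f$ with $\|f\|^2=\int_\Omega|f|^2e^{-W}dL<\infty$. Its Bergman kernel on the diagonal is $K(y)=\sup_{f\ne0}|f(y)|^2/\|f\|^2=\sum_i|f_i(y)|^2$ for any orthonormal basis $(f_i)$.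

*Example.* If $\Omega$ is a ball about $y$ and $W$ is bounded and radial about $y$, the mean value property gives $|f(y)|^2\int_\Omega e^{-W}\le\int_\Omega|f|^2e^{-W}$. Hence $K(y)=1/\int_\Omega e^{-W}dL$, attained by $f\equiv1$. For every bounded weight on a bounded $\Omega$, testing with $f\equiv1$ gives $K(y)\ge1/\int_\Omega e^{-W}dL$. Shrinking $\Omega$ increases $K$. If two weights differ by at most $\varepsilon$, the kernels differ by a factor in $[e^{-\varepsilon},e^\varepsilon]$.

*Berndtsson's theorem* (Ann. Inst. Fourier 56 (2006), Thm 1.1). For a psh weight on a pseudoconvex domain in $\mathbb C^k\times\mathbb C^n$, the logarithm of the Bergman kernel of the $n$-dimensional slices is psh in all variables, or identically $-\infty$. We use it for a ball times the strip $\{0<\operatorname{Re}\sigma<1\}$.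

*Weak geodesics.* Given $\varphi_0,\varphi_1\in\mathcal H$, Chen's weak ($C^{1,\bar1}$) geodesic is a path $(\varphi_t)_{t\in[0,1]}$ of bounded $\omega$-psh functions joining them. With $t=\operatorname{Re}\sigma$ it is $\omega$-psh on $X\times\{0<\operatorname{Re}\sigma<1\}$ (with $\omega$ pulled back). It is convex in $t$ and $\|\varphi_0-\varphi_1\|_\infty$-Lipschitz in $t$, and $E(\varphi_t)$ is affine in $t$. *Example:* the dilations of Section 1, restricted to $0\le t\le1$, form a smooth geodesic. Here $\log(|z|^2+e^{-\operatorname{Re}\sigma})=\log(|z|^2+|e^{-\sigma/2}|^2)$ is psh in $(z,\sigma)$ with vanishing top Monge–Ampère form, and $E(\varphi_t)=-t/(n+1)$ is affine.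

Now fix $0<s<\epsilon=\inf_x\epsilon(\xi,x)$ and put $\lambda=(n+1)/s$. This exponent is chosen so that $e^{-\lambda(b_y+\rho)}dL$ and $\omega_{b_y}^n$ are proportional on $B_y$, since both have density proportional to $(|z-y|^2+\delta^2)^{-(n+1)}$.

**Lemma 6.** In the setting of Lemma 5 there is $C$ such that for all $|y|<a$ and all $\varphi\in\mathcal H$ with $\sup\varphi=0$, the Bergman kernel at $y$ of $A^2(B_y,e^{-\lambda(\varphi+\rho)}dL)$ satisfies $\log K(y)\ge\frac\lambda\theta E(\varphi)-C$.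

*Proof.* Let $(\varphi_t)$ be the weak geodesic from $\varphi_0=\varphi$ to $\varphi_1=b:=b_y$. Let $K_t$ be the Bergman kernel at $y$ of $A^2(B_y,e^{-\lambda(\varphi_t+\rho)}dL)$, and $I(t)=\int_{B_y}e^{-\lambda(\varphi_t+\rho)}dL$.

**Convexity.** The weight $\lambda(\varphi_{\operatorname{Re}\sigma}+\rho)$ is psh on $B_y\times\{0<\operatorname{Re}\sigma<1\}$. So by Berndtsson's theorem $\log K_{\operatorname{Re}\sigma}$ is subharmonic in $\sigma$, i.e. $\log K_t$ is convex in $t$. It is continuous on $[0,1]$, since the weights converge uniformly. Also $K_t\ge1/I(t)$, and $K_1=1/I(1)$ because the weight at $t=1$ is radial about $y$. Comparing slopes, for $t<1$,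
$$\log K_0\ge\log K_1-\frac{\log K_1-\log K_t}{1-t}\ge-\log I(1)-\frac{\log I(t)-\log I(1)}{1-t}. \tag{11}$$

**The limit $t\to1$.** We compute the slope at the bubble end. Let $d\nu=e^{-\lambda(b+\rho)}dL/I(1)$, a probability measure on $B_y$. By convexity and the Lipschitz bound, $(b-\varphi_t)/(1-t)$ increases to a bounded limit $\dot\varphi_1$ as $t\uparrow1$. Since $I(t)/I(1)=\int e^{\lambda(b-\varphi_t)}d\nu$, dominated convergence gives $\frac{\log I(t)-\log I(1)}{1-t}\to\lambda\int\dot\varphi_1\,d\nu$. So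
$$\log K_0\ge-\log I(1)-\lambda\int\dot\varphi_1\,d\nu,\qquad I(1)\le C.$$

**Comparison with the energy.** Since $\lambda s=n+1$, $\nu$ has density proportional to $(|z-y|^2+\delta^2)^{-(n+1)}$, and by (1), rescaled, so does $\omega_b^n|_{B_y}$, which has mass $\theta V$. Hence $\nu=\frac1{\theta V}\omega_b^n|_{B_y}$. As $E$ is affine along the geodesic, (3) gives
$$E(b)-E(\varphi)=\frac{E(b)-E(\varphi_t)}{1-t}\ge\frac1V\int_X\frac{b-\varphi_t}{1-t}\,\omega_b^n\ \longrightarrow\ \frac1V\int_X\dot\varphi_1\,\omega_b^n.$$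
Monotonicity of the quotients gives $\dot\varphi_1\ge b-\varphi\ge b\ge-C$, so the part of the last integral outside $B_y$ is at least $-C$. Thus $\theta\int\dot\varphi_1\,d\nu\le E(b)-E(\varphi)+C\le-E(\varphi)+2C$. Insert this in the lower bound for $\log K_0$. $\square$

A lower bound for the kernel becomes an upper bound for $\int e^{-\lambda\varphi}$ once the integral of $K_De^{-\lambda(\varphi+\rho)}$ is controlled. Over all of $D$ this integral is infinite, being the dimension of $A^2$. On a smaller ball it is only polynomial in $\|\varphi\|_\infty$.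

**Lemma 7.** With $a$ as in Lemma 5, let $D'=\{|z|<a\}\subset D=\{|z|<2a\}$ and let $K_D$ be the Bergman kernel of $A^2(D,e^{-\lambda(\varphi+\rho)}dL)$. For $\varphi\in\mathcal H$ with $\sup\varphi=0$, $\int_{D'}K_D\,e^{-\lambda(\varphi+\rho)}dL\le C(1+\|\varphi\|_\infty)^n$.

*Proof.* Let $w_\varphi=e^{-\lambda(\varphi+\rho)}$ and $L=\|\varphi\|_\infty$; since $-L\le\varphi\le0$, $e^{-C_1}\le w_\varphi\le e^{C_1+\lambda L}$ on $D$. Let $M_k$ be the space of functions in $A^2(D,w_\varphi dL)$ vanishing to order $\ge k$ at $0$. It has codimension $N_k=\binom{n+k-1}n\le C(1+k)^n$. Expand $f\in M_k$ in homogeneous polynomials of degree $\ge k$. These are orthogonal on balls about $0$, and halving the radius multiplies the degree-$l$ part of $\int|f|^2dL$ by $4^{-l-n}$. So $\int_{D'}|f|^2dL\le4^{-k}\int_D|f|^2dL$, hence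
$$\int_{D'}|f|^2w_\varphi\,dL\le\min\big(1,e^{2C_1+\lambda L}4^{-k}\big)\int_D|f|^2w_\varphi\,dL\qquad(f\in M_k).$$
Take orthonormal bases of all $M_k\ominus M_{k+1}$, $k\ge0$. Together they form an orthonormal basis of $A^2(D,w_\varphi dL)$, since a vector orthogonal to all of them lies in $\bigcap_kM_k=0$. Summing over it,
$$\int_{D'}K_Dw_\varphi\,dL\le\sum_k(N_{k+1}-N_k)\min\big(1,e^{2C_1+\lambda L}4^{-k}\big).$$
Let $k_0$ be the least integer $\ge0$ with $4^{k_0}\ge e^{2C_1+\lambda L}$, so $k_0\le C(1+L)$. The terms $k<k_0$ add up to at most $N_{k_0}\le C(1+L)^n$. The terms $k=k_0+i$ are at most $C(1+k_0+i)^{n-1}4^{-i}$ and add up to at most $C(1+k_0)^{n-1}$. $\square$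

*Proof of Theorem 2(a).*

**Step 1: a global exponential bound.** Fix $0<\theta'<(s/\tau)^n$. Apply Lemma 5 at each $x_0\in X$; by compactness finitely many of the sets $D'$ cover $X$. Let $\theta\ge\theta'$ be the smallest of the corresponding values. If $\sup\varphi=0$ then $E(\varphi)\le0$, so Lemma 6 holds with this $\theta$ for all of them. Let $\varphi\in\mathcal H$, $\sup\varphi=0$, $N=-E(\varphi)\ge0$. For $y\in D'$ we have $D\subset B_y$ (as $3a<r$), so $K_D(y)\ge K_{B_y}(y)\ge e^{-C-\lambda N/\theta}$. Lemma 7 gives $\int_{D'}e^{-\lambda\varphi}dL\le C(1+\|\varphi\|_\infty)^ne^{\lambda N/\theta}$; summing over the cover,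
$$\int_Xe^{-\lambda\varphi}\omega^n\le C(1+\|\varphi\|_\infty)^n\,e^{\lambda N/\theta}. \tag{12}$$

**Step 2: bounded $\varphi$.** We need (12) for truncations, which are not smooth. Let $\varphi$ be bounded $\omega$-psh with $\sup\varphi=0$. There are $\varphi_j\in\mathcal H$ decreasing to $\varphi$ (Demailly; Błocki–Kołodziej). Since the $\varphi_j$ are continuous and decrease to an upper semicontinuous function on a compact space, $c_j=\sup\varphi_j\to0$. Apply (12) to $\varphi_j-c_j$, for which $\|\varphi_j-c_j\|_\infty\le\|\varphi\|_\infty+c_j$ and $E(\varphi_j-c_j)\to E(\varphi)$. Monotone convergence on the left gives (12) for $\varphi$.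

**Step 3: removing $\|\varphi\|_\infty$.** Let $\varphi\in\mathcal H$, $\sup\varphi=0$, $L>0$. Apply (12) to $\max(\varphi,-L)$, for which $-E\le N$ by monotonicity of $E$:
$$\operatorname{vol}_{\omega^n}\{\varphi\le-L\}\le C(1+L)^n\,e^{-\lambda L+\lambda N/\theta}.$$
Let $0<\lambda'<\lambda$ and $N'=N/\theta$. In the layer-cake formula use the trivial bound $V$ for $L\le N'$ and put $L=N'+l$ beyond:
$$\int_Xe^{-\lambda'\varphi}\omega^n=V+\lambda'\int_0^\infty e^{\lambda'L}\operatorname{vol}\{\varphi<-L\}\,dL\le 2Ve^{\lambda'N'}+Ce^{\lambda'N'}\int_0^\infty(1+N'+l)^ne^{-(\lambda-\lambda')l}dl,$$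
which is at most $C(1+N)^ne^{\lambda'N/\theta}$, since $1+N'+l\le(1+N')(1+l)$.

**Step 4: back to entropy.** Jensen's inequality for the probability measure $\frac1V\omega_\varphi^n$ gives $\log\frac1V\int e^{-\lambda'\varphi}\omega^n\ge-\frac{\lambda'}V\int\varphi\,\omega_\varphi^n-H(\varphi)$. As $-\frac1V\int\varphi\,\omega_\varphi^n=(I_\omega-J_\omega)(\varphi)+N$, Step 3 yields
$$H(\varphi)\ge\lambda'(I_\omega-J_\omega)(\varphi)-\lambda'(\theta^{-1}-1)N-n\log(1+N)-C.$$
It remains to absorb $N$. Since $\sup\varphi=0$, $\frac1V\int\varphi\,\omega^n\ge-C$ (compactness of normalized $\omega$-psh functions), so $N\le J_\omega(\varphi)+C\le n(I_\omega-J_\omega)(\varphi)+C$. Also $n\log(1+N)\le\eta N+C_\eta$ for every $\eta>0$, and $\theta<1$ because $s<\tau$. Since $H$ and $I_\omega-J_\omega$ are invariant under adding constants, on all of $\mathcal H$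
$$H\ge\big[\lambda'\big(1-n(\theta^{-1}-1)\big)-n\eta\big](I_\omega-J_\omega)-C.$$
Let $\eta\to0$, $\lambda'\to(n+1)/s$, $\theta'\to(s/\tau)^n$ (so $\theta\to(s/\tau)^n$) and $s\to\epsilon$. The bracket tends to $\frac{n+1}\epsilon\big(n+1-n(\tau/\epsilon)^n\big)$. If this is positive, the brackets close to it are admissible, and (a) follows. $\blacksquare$

If $\epsilon(\xi,x)=\tau$ for all $x$, then (a) gives $\delta^A(\xi)\ge\frac{n+1}\tau$, and Theorem 1 gives equality. This is the "if" part of Theorem 2(b). For $\mathcal O(1,1)$ on $\mathbb P^1\times\mathbb P^1$ the right side in (a) is $3(3-4)<0$, and (a) says nothing.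

## 7. Equality forces contact with the obstacle

Assume $\delta^A(\xi)=(n+1)/\tau$, fix $x\in X$, and keep the notation of Section 5. We must show $\epsilon(\xi,x)=\tau$. The plan: near-equality in (9) makes the defect $d$ small, so $u_t$ nearly touches the obstacle at scale $|z|\sim e^{-t/2}$. From such a $u_t$ we build a function with a logarithmic pole of strength $s<\tau$ at $x$.

There is an obstruction to doing this directly. Contact will be obtained only in $L^1_{loc}$, whereas gluing needs a pointwise lower bound for $u_t$ on a sphere. Convergence in $L^1_{loc}$ gives psh functions no such bound: $\frac1j\log|w-w_0|^2\to0$ in $L^1_{loc}$, but every term is $-\infty$ at $w_0$. The remedy is to replace $u_t$ by logarithms of Bergman kernels, with constants that do not deteriorate as $t\to\infty$.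

We use *Hörmander's theorem* in this form. If $\Omega\subset\mathbb C^n$ is pseudoconvex, $\psi$ is psh with $\sqrt{-1}\partial\bar\partial\psi\ge c\,\omega_{\rm euc}$ for a continuous $c>0$, and $\alpha$ is a smooth $\bar\partial$-closed $(0,1)$-form, then there is $h$ with $\bar\partial h=\alpha$ and $\int|h|^2e^{-\psi}\le C_n\int|\alpha|^2c^{-1}e^{-\psi}$, provided the right side is finite.

**Step 1: contact at the bubble scale.** Since $I_\omega-J_\omega\ge0$, every $\lambda<\delta^A(\xi)$ is admissible. From (9) and (10),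
$$\int_0^Td(t)\,dt\le\Big(\frac n\lambda-\frac{n\tau}{n+1}\Big)T+C''_\lambda\qquad\text{for each }\lambda<\tfrac{n+1}\tau.$$
The bracket tends to $0$ as $\lambda\to\frac{n+1}\tau$, so $\frac1T\int_0^Td\,dt\to0$ as $T\to\infty$ (here $d$ and $\beta$ depend on $T$). Hence there are $T_j\to\infty$ and $t_j\in[T_j/2,T_j]$ with $d(t_j)\le\frac2{T_j}\int_0^{T_j}d\,dt\to0$. Let $u_j=u_{t_j}$ (for $T=T_j$), with parameter $\beta_j\ge1$. Let $\omega=\sqrt{-1}\partial\bar\partial\rho$ on the chart, $\rho(0)=0$, and put $\rho_j(w)=\rho(e^{-t_j/2}w)$, which tends to $0$ locally uniformly, and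
$$v_j(w)=u_j(e^{-t_j/2}w)+\tau t_j\ \le\ \Phi(w):=\tau\log(1+|w|^2)\qquad(|w|<e^{t_j/2}).$$
The inequality is $u_j\le g_{t_j}$ in the coordinate $w=e^{t_j/2}z$, and $u_j-g_{t_j}=v_j-\Phi$. The function $v_j+\rho_j$ is psh. On $\{|z|\le\frac12\}$ we have $F_t=(\omega+\tau\Gamma_t)^n\ge(\tau\Gamma_t)^n$ and, by (7), $F_t-\omega_{u_t}^n=(1-e^{\beta(u_t-g_t)})F_t$. So (8) gives, for every $R$ and large $j$,
$$\int_{|w|<R}\frac\tau{1+|w|^2}\big(1-e^{\beta_j(v_j-\Phi)}\big)\tau^n\,\Gamma^n\le V\,d(t_j)\to0.$$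
As $\beta_j\ge1$ and $v_j\le\Phi$, the integrand only decreases when $\beta_j$ is replaced by $1$; so $v_j\to\Phi$ in measure on compact sets. The psh functions $v_j+\rho_j$ are locally bounded above and do not tend to $-\infty$. So every subsequence has a further subsequence converging in $L^1_{loc}$, and the limit must be $\Phi$. Hence $v_j\to\Phi$ in $L^1_{loc}(\mathbb C^n)$. By Demailly–Kollár (Ann. Sci. ENS 34 (2001), Main Theorem 0.2), applied to $v_j+\rho_j$ and the smooth limit $\Phi$, $e^{-mv_j}\to e^{-m\Phi}$ in $L^1_{loc}(\mathbb C^n)$ for each $m$.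

**Step 2: regularization with uniform constants.** We construct a global continuous function on $X$ out of local Bergman kernels. Let $G_t=\eta\log(|z|^2+e^{-t})$. It is psh on $\{|z|\le1\}$ and bounded in $C^2$ off it, so $\sqrt{-1}\partial\bar\partial G_t\ge-C_2\omega$ with $C_2\ge0$ independent of $t$. For $m\ge1$ put
$$p=m\,u_j+(n+1)G_{t_j},\qquad m'=m+(n+1)C_2,$$
so $m'\omega+\sqrt{-1}\partial\bar\partial p\ge0$. (The extra term $(n+1)G_{t_j}$ pays for the decay needed in Step 3.) Fix a finite cover by charts: $\Omega_k=\{|z^{(k)}|<3\}$ with the $\{|z^{(k)}|<1\}$ covering $X$, $\omega=\sqrt{-1}\partial\bar\partial\rho_k$ near $\overline{\Omega_k}$, and in particular $z^{(0)}=3z$, $\Omega_0=\{|z|<1\}$, $\rho_0=\rho$. Let $dL_k$ be Lebesgue measure for $z^{(k)}$, let $K_k$ be the Bergman kernel on the diagonal of $A^2(\Omega_k,e^{-p-m'\rho_k}dL_k)$, and put $\kappa_k=\log K_k-m'\rho_k$. The weights $p+m'\rho_k$ are psh.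

**Lemma 8.** $|\kappa_k-\kappa_l|\le C_3$ on $\{|z^{(k)}|\le2\}\cap\{|z^{(l)}|\le2\}$, with $C_3>0$ independent of $m$ and $j$.

*Proof.* For $y$ in this compact set let $U=\{|z^{(k)}-z^{(k)}(y)|<r_3\}$. Here $r_3$ is fixed so small that $U$ stays in a fixed compact subset of $\Omega_k\cap\Omega_l$; also $U$ contains a $z^{(l)}$-ball of fixed radius about $y$. For $\bullet\in\{k,l\}$ let $K_{U,\bullet}$ be the kernel of $A^2(U,e^{-p-m'\rho_\bullet}dL_\bullet)$.

*The two kernels on $U$ agree up to a bounded factor.* The function $\rho_k-\rho_l$ is pluriharmonic on the ball $U$, so it equals $2\operatorname{Re}h$ with $h$ holomorphic. Then $|f|^2e^{-m'\rho_k}=|fe^{-m'h}|^2e^{-m'\rho_l}$, so $f\mapsto fe^{-m'h}$ is an isometry up to the bounded Jacobian comparing $dL_k$ and $dL_l$. Evaluating at $y$, $\log K_{U,k}-m'\rho_k$ and $\log K_{U,l}-m'\rho_l$ differ at $y$ by a bounded amount, independent of $m$ and $j$.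

*Passing from $U$ to $\Omega_\bullet$.* Write $W=p+m'\rho_\bullet$, and let $z$ be the coordinates of $\Omega_\bullet$. Trivially $K_{\Omega_\bullet}(y)\le K_{U,\bullet}(y)$, where $K_{\Omega_\bullet}=K_\bullet$. Conversely let $f\in A^2(U,e^{-W}dL_\bullet)$ and let $\chi$ be a cutoff supported in $U$, equal to $1$ near $y$, at a fixed scale. Apply Hörmander's theorem on the ball $\Omega_\bullet$ with weight $W+n\log|z-z(y)|^2+|z|^2$ and $\alpha=f\bar\partial\chi$. On $\operatorname{supp}\bar\partial\chi$ the function $|z-z(y)|$ is bounded below. So there is $h_1$ with $\bar\partial h_1=f\bar\partial\chi$ and $\int|h_1|^2|z-z(y)|^{-2n}e^{-W}\le C\int_U|f|^2e^{-W}$. Near $y$, $h_1$ is holomorphic, and since $|z-z(y)|^{-2n}$ is not integrable at $y$ while $W$ is locally bounded, $h_1(y)=0$. Hence $\chi f-h_1$ is holomorphic on $\Omega_\bullet$, equals $f(y)$ at $y$, and has squared norm at most $C\int_U|f|^2e^{-W}$. So $K_{U,\bullet}(y)\le C\,K_{\Omega_\bullet}(y)$, with $C$ independent of the psh, locally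 bounded weight $W$. Combining the comparisons proves the lemma. $\square$

Now put $\hat\kappa=\max_{k:\,|z^{(k)}|<2}\big(\kappa_k-C_3|z^{(k)}|^2\big)$. If $|z^{(k)}(y)|<2$ and $|z^{(k)}(y)|^2>3$, choose $l$ with $|z^{(l)}(y)|<1$; by Lemma 8
$$\kappa_k-C_3|z^{(k)}|^2<\kappa_k-3C_3\le\kappa_l-2C_3<\kappa_l-C_3|z^{(l)}|^2,$$
so $k$ does not attain the maximum. Thus indices entering or leaving the index set near a point play no role. Near each point $\hat\kappa$ is the maximum of a fixed finite set of continuous functions, and $\hat\kappa$ is continuous. As $\log K_k$ is psh, $\sqrt{-1}\partial\bar\partial\kappa_k\ge-m'\omega$, hence $\sqrt{-1}\partial\bar\partial\hat\kappa\ge-(m'+C_5)\omega$ with $C_5$ independent of $m,j$. Finally, on $\{|z|<\frac13\}=\{|z^{(0)}|<1\}$, Lemma 8 gives $\kappa_0-C_3\le\hat\kappa\le\kappa_0+C_3$.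

**Step 3: $\kappa_0$ at the bubble scale.** We show that $\frac1m\kappa_0$ is, up to an additive constant, pointwise close to $\Phi$ on an annulus. Let $R_2>1$, $1\le|w_0|\le R_2$, $y=e^{-t_j/2}w_0$. In the coordinate $w$, $u_j=v_j-\tau t_j$ and $G_{t_j}=\log(1+|w|^2)-t_j$, so
$$\kappa_0(y)=\vartheta_j+\log K^w(w_0)-m'\rho_j(w_0).$$
Here $\vartheta_j$ does not depend on $w_0$, and $K^w$ is the Bergman kernel of $\{|w|<e^{t_j/2}\}$ with weight $W+(n+1)\log(1+|w|^2)$, $W=mv_j+m'\rho_j$, which is psh as $m'\ge m$. Let $0<\sigma<\frac12$, and let $o_\sigma$ bound the oscillation of $\Phi$ on balls of radius $\sigma$ in $\{|w|\le R_2+1\}$.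

*Upper bound.* The mean value inequality on $B(w_0,\sigma)$ gives $|f(w_0)|^2\le C\sup_{B(w_0,\sigma)}\big(e^W(1+|w|^2)^{n+1}\big)\,\|f\|^2$. With $v_j\le\Phi$,
$$\frac1m\log K^w(w_0)\le\Phi(w_0)+o_\sigma+\frac{C_{R_2,\sigma}}m+\frac{m'}m\sup_{|w|\le R_2+1}|\rho_j|.$$

*Lower bound.* Let $\chi$ be a cutoff supported in $B(w_0,\sigma)$, equal to $1$ on $B(w_0,\sigma/2)$. Apply Hörmander's theorem with weight $W+n\log|w-w_0|^2+\log(1+|w|^2)$, whose curvature is at least $(1+|w|^2)^{-2}\omega_{\rm euc}$ by (1). There is $h$ with $\bar\partial h=\bar\partial\chi$, $h(w_0)=0$ as in Lemma 8, and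
$$\int|h|^2e^{-W}|w-w_0|^{-2n}(1+|w|^2)^{-1}\le C_{R_2,\sigma}\int_{B(w_0,\sigma)}e^{-W}.$$
Since $|w-w_0|^{2n}(1+|w|^2)\le C_{R_2}(1+|w|^2)^{n+1}$, the holomorphic function $f=\chi-h$ has $f(w_0)=1$ and $\int|f|^2e^{-W}(1+|w|^2)^{-(n+1)}\le C_{R_2,\sigma}\int_{B(w_0,\sigma)}e^{-W}$. This is where the term $(n+1)G_{t_j}$ in $p$ is used. By Step 1, $e^{-W}\to e^{-m\Phi}$ in $L^1(\{|w|\le R_2+1\})$. So for $j\ge j(m)$ and all such $w_0$ the last integral is at most $C_{R_2,\sigma}\,e^{-m(\Phi(w_0)-o_\sigma)}$. Hence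
$$\frac1m\log K^w(w_0)\ge\Phi(w_0)-o_\sigma-\frac{C_{R_2,\sigma}}m.$$

Now choose $\sigma$ small, then $m$ large, then $j\ge j(m)$ large (so also $R_2e^{-t_j/2}<\frac13$). The function $\hat q:=(\hat\kappa-\vartheta_j)/m$ is continuous and $(1+\frac{C_7}m)\omega$-psh on $X$, with $C_7=(n+1)C_2+C_5$ independent of $m,j$, and
$$|\hat q-\Phi|\le\tfrac14\quad\text{on }1\le|w|\le R_2. \tag{13}$$

**Step 4: gluing in the pole.** Let $0<s<\tau$ and $Q(w)=s\log|w|^2+\tau\log2+1$. On $|w|=1$, $Q=\Phi+1>\hat q$. For $R_2$ large, fixed before $\sigma,m,j$, $Q<\Phi-1<\hat q$ on $|w|=R_2$, because $s<\tau$. Define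
$$u^*=Q\ \ (|w|<1),\qquad u^*=\max(Q,\hat q)\ \ (1\le|w|\le R_2),\qquad u^*=\hat q\ \text{ elsewhere}.$$
The inequalities on the two spheres are strict and the functions are continuous. So $u^*=Q$ near $|w|=1$ and $u^*=\hat q$ near $|w|=R_2$. Hence $u^*$ is $(1+\frac{C_7}m)\omega$-psh, continuous off $x$, and equals $s\log|z|^2+\mathrm{const}$ near $x$. On $\mathrm{Bl}_xX$ consider
$$S=\pi^*\Big(\big(1+\tfrac{C_7}m\big)\omega+\sqrt{-1}\partial\bar\partial u^*\Big)-2\pi s[\mathbf E]\ \in\ 2\pi\Big(\big(1+\tfrac{C_7}m\big)\pi^*\xi-s[\mathbf E]\Big).$$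
Near $\mathbf E$, $z\circ\pi$ is locally a defining function of $\mathbf E$ times a nowhere vanishing holomorphic vector $e$. So there $S=(1+\frac{C_7}m)\pi^*\omega+s\sqrt{-1}\partial\bar\partial\log|e|^2\ge0$ with smooth local potentials; elsewhere $S\ge0$ with continuous ones. Thus $S$ is a closed positive current with locally bounded potentials, hence with zero Lelong numbers. By Demailly's regularization theorem (J. Algebraic Geom. 1 (1992)) its class is nef. Therefore $\epsilon(\xi,x)\ge s/(1+C_7/m)$. Let $m\to\infty$, then $s\to\tau$: $\epsilon(\xi,x)\ge\tau$, hence $\epsilon(\xi,x)=\tau$. As $x$ was arbitrary, Theorem 2(b) is proved. $\blacksquare$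

In particular, since $\epsilon=1<\sqrt2=\tau$ for $\mathcal O(1,1)$ on $\mathbb P^1\times\mathbb P^1$, the inequality of Theorem 1 is strict there.

## 8. Projective space, curves, and manifolds without subvarieties

*Proof of Corollary 3.* In each case we check $\epsilon(\xi,x)=\tau$ for all $x$ and apply Theorem 2(b). Recall that $\epsilon(\xi,x)\le\tau$ always.

For $(\mathbb P^n,\mathcal O(1))$, $\tau=1$, and $\pi^*\mathcal O(1)-\mathbf E$ is base point free, since the linear forms vanishing at $x$ generate its maximal ideal and have no other common zero. So $\epsilon(\xi,x)=1$. Together with Section 1, the dilations are an optimal family.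

For $n=1$, $\xi-s[x]$ is nef if and only if $s\le\deg\xi=\tau$.

Now let $X$ have no positive-dimensional proper analytic subsets; by the previous case we may take $n\ge2$. Let $Y\subset\mathrm{Bl}_xX$ be irreducible analytic of dimension $p>0$. Its image $\pi(Y)$ is an irreducible analytic subset of $X$, so it is $X$ or a point. In the first case $Y=\mathrm{Bl}_xX$. In the second the point must be $x$, and $Y\subset\mathbf E\cong\mathbb P^{n-1}$. For $0<s<\tau$ the number $\int_Y(\pi^*\xi-s[\mathbf E])^p$ equals $\tau^n-s^n>0$ in the first case. In the second it equals $s^p\deg Y>0$, because $-[\mathbf E]$ restricts to the hyperplane class of $\mathbf E$. The classes $\pi^*\xi-s[\mathbf E]$, $0<s<\tau$, form a connected set and are Kähler for small $s$. By Demailly–Păun (Ann. of Math. 159 (2004)) the Kähler cone is a connected component of the cone of $(1,1)$-classes with positive intersection numbers on all analytic subsets. So all these classes are Kähler, and $\epsilon(\xi,x)=\tau$. $\blacksquare$
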